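\title{Injections of weighted projective spaces into projective space}

\begin{abstract}
The injection dimension of a complex projective variety $X$ is the least $m$ for which there is an injective morphism $X\to\mathbb P^m$. For coprime $d,e\ge2$ and $r,s\ge2$ we prove that the weighted projective space with $r$ weights equal to $d$ and $s$ weights equal to $e$, of dimension $n=r+s-1$, has injection dimension $2n-1$, and that this value is attained only by linear subsystems of $|\mathcal O(de)|$. This confirms a conjecture posed in \cite{Gorlach}. An injection into $\mathbb P^m$ provides $m+1$ equations for an arrangement of linear subspaces. In degree $de$ the arrangement is a product, and the K\"unneth formula in local cohomology bounds the number of equations from below. We also determine the injection dimension for a larger family of weights and prove a lower bound for arbitrary weights.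
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$, points of a variety are closed points, and $\mu_\ell=\{t\in\mathbb C^*:t^\ell=1\}$. The \emph{injection dimension} $\operatorname{injdim}(X)$ of a projective variety $X$ is the least $m$ such that there is a morphism $X\to\mathbb P^m$ that is injective on points. For a line bundle $\mathcal L$ on $X$, let $\operatorname{injdim}(X,\mathcal L)$ be the least $m$ such that some linear subsystem of $|\mathcal L|$ gives an injective morphism $X\to\mathbb P^m$. These numbers measure how many homogeneous coordinates are needed to tell the points of $X$ apart when tangent vectors need not be separated.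

Let $n=\dim X\ge1$. The image of an injective morphism has dimension $n$, so $\operatorname{injdim}(X)\ge n$. In the other direction, let $\mathcal L$ be very ample, with embedding $X\subset\mathbb P^M$. The secant variety, the closure of the union of the lines through two distinct points of $X$, contains $X$ and has dimension at most $2n+1$. If $M>2n+1$, a general linear subspace of codimension $2n+2$ misses it. Projection from this subspace is defined on $X$, and it identifies two points only if the line through them meets the center. Hence
\begin{equation}\label{eq:generic}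
\operatorname{injdim}(X,\mathcal L)\le 2n+1\qquad\text{for $\mathcal L$ very ample,}
\end{equation}
and $n\le\operatorname{injdim}(X)\le 2n+1$. Projective space sits at the lower end, but only because of the bundle $\mathcal O(1)$. It is known that
\begin{equation}\label{eq:known}
\operatorname{injdim}(\mathbb P^{r-1},\mathcal O(a))=2(r-1)\qquad\text{for } a\ge2,\ r\ge2 .
\end{equation}
For $r=2$, two binary forms of degree $a$ without common zero define a map $\mathbb P^1\to\mathbb P^1$ of degree $a$, which is not injective, while the three forms $x_0^a,\ x_0^{a-1}x_1,\ x_1^a$ separate points. Both inequalities in \eqref{eq:known} are reproved along the way.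

For positive integers $q_0,\dots,q_n$, the weighted projective space $\mathbb P(q_0,\dots,q_n)$ is $\operatorname{Proj}\mathbb C[x_0,\dots,x_n]$ with $\deg x_i=q_i$. An exponent indicates repetition, so $\mathbb P(d^r,e^s)$ has $r$ weights equal to $d$ and $s$ weights equal to $e$. Let $d,e\ge2$ be coprime, $r,s\ge2$ and $X=\mathbb P(d^r,e^s)$, with variables $x$ of weight $d$ and $y$ of weight $e$. A polynomial of weighted degree $de$ has the form $f(x)+g(y)$ with $f$ a form of degree $e$ and $g$ a form of degree $d$. By \eqref{eq:known} there are $2r-1$ forms of degree $e$ that separate the points of $\{y=0\}\cong\mathbb P^{r-1}$ and $2s-1$ forms of degree $d$ that separate the points of $\{x=0\}\cong\mathbb P^{s-1}$. Written side by side, they define an injective morphism $X\to\mathbb P^{2(r+s-1)-1}$, the join of the two injections; we verify this in Section~\ref{sec:product}. The smallest case is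
\begin{equation}\label{eq:P2233}
\mathbb P(2,2,3,3)\to\mathbb P^5,\qquad [x_0:x_1:y_0:y_1]\mapsto[x_0^3:x_0^2x_1:x_1^3:y_0^2:y_0y_1:y_1^2].
\end{equation}
The conjecture posed in \cite{Gorlach} is that the join cannot be improved:
\[
\operatorname{injdim}\mathbb P(d^r,e^s)=2(r+s-1)-1\qquad\text{for coprime } d,e\ge2 \text{ and } r,s\ge2 .
\]
The lower bound does not follow formally from \eqref{eq:known}. An injection of degree $de$ has coordinates $f_i(x)+g_i(y)$, which may mix the two blocks of variables. Restricting it to $\{y=0\}$ and to $\{x=0\}$ shows only that $m\ge\max(2r-2,2s-2)$. Injections of other degrees must be excluded as well. We prove the conjecture in the following form.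

\begin{theorem}\label{thm:main}
Let $d,e\ge2$ be coprime, $r,s\ge2$, $X=\mathbb P(d^r,e^s)$ and $n=\dim X=r+s-1$. Then $\operatorname{injdim}(X)=2n-1=2(r+s-1)-1$. More precisely, every injective morphism $X\to\mathbb P^m$ is given by weighted homogeneous polynomials of a common degree $kde$ with $k\ge1$, and
\[
\operatorname{injdim}(X,\mathcal O(de))=2n-1,\qquad \operatorname{injdim}(X,\mathcal O(kde))\in\{2n,2n+1\}\quad\text{for }k\ge2 .
\]
In particular, every injective morphism $X\to\mathbb P^{2n-1}$ comes from $|\mathcal O(de)|$.
\end{theorem}

The join construction and the lower bound both extend to several blocks.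

\begin{theorem}\label{thm:family}
Let $a_1,\dots,a_p\ge2$ be pairwise coprime, $A=\prod_ia_i$, $q_i=A/a_i$, $r_i\ge1$, $c\ge0$, and assume $p\ge2$, or $p=1$ and $c\ge1$. Let $X=\mathbb P(q_1^{r_1},\dots,q_p^{r_p},A^c)$ and $n=\dim X=\sum_ir_i+c-1$. Then
\[
\operatorname{injdim}(X)=2n+1-c-p .
\]
\end{theorem}

The conjecture is the case $p=2$, $c=0$, $a_1=e$, $a_2=d$. For arbitrary weights we obtain a lower bound.

\begin{theorem}\label{thm:general}
Let $X=\mathbb P(q_0,\dots,q_n)$ with $n\ge1$, and let $L=\operatorname{lcm}(q_0,\dots,q_n)$.
\begin{enumerate}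
\item[(i)] Every injective morphism $X\to\mathbb P^m$ is given by weighted homogeneous polynomials of a common degree $kL$, $k\ge1$. If $k\ge2$, then $m\ge2n$.
\item[(ii)] Let $J\subsetneq\{0,\dots,n\}$ and $g$ be such that either $J\ne\emptyset$, $g=\gcd(q_j:j\in J)$ and $J=\{i:g\mid q_i\}$; or $J=\emptyset$, $g=L$ and no weight equals $L$. Let $w$ be the number of maximal elements, under divisibility, of the set $\{\gcd(g,q_i):i\notin J\}$. Then $\operatorname{injdim}(X)\ge2n+1-|J|-w$.
\end{enumerate}
\end{theorem}

All lower bounds have the same starting point. An injection $X\to\mathbb P^m$ lifts to $m+1$ polynomials $h_i$ on the affine cone $V=\mathbb C^{n+1}$, and the equations $h_i(p)=h_i(p')$ cut out an explicit union $Z$ of linear subspaces of $V\times V$ that depends only on the weights and the degree (Section~\ref{sec:arrangement}). It remains to show that $Z$ needs many equations. Sections \ref{sec:local} and \ref{sec:product} do this with local cohomology and prove Theorems \ref{thm:general}(i), \ref{thm:family} and \ref{thm:main}. Section~\ref{sec:general}, which is not used in those proofs,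 establishes Theorem~\ref{thm:general}(ii) through the topology of the complement of $Z$.

\section{The subspace arrangement of an injection}\label{sec:arrangement}

Let $q_0,\dots,q_n$ be arbitrary weights, $n\ge1$, $L=\operatorname{lcm}(q_i)$, $S=\mathbb C[x_0,\dots,x_n]$ and $X=\operatorname{Proj}S$. The group $\mathbb C^*$ acts on $V=\mathbb C^{n+1}$ by $t\cdot(v_i)=(t^{q_i}v_i)$. The fibers of the quotient morphism $\pi\colon V\setminus0\to X$ are the $\mathbb C^*$-orbits, and a polynomial $h$ lies in $S_\ell$ if and only if $h(t\cdot v)=t^\ell h(v)$ for all $t$ and $v$. We use repeatedly that a regular function on the complement of a closed subset of codimension at least $2$ in a normal variety extends to the whole variety. This applies to $V\setminus0\subset V$ because $n\ge1$.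

The sheaf $\mathcal O(\ell)$ has sections $(S_{x_i})_\ell$ over the chart $\{x_i\ne0\}$. If $L\mid\ell$, this module is freely generated by $x_i^{\ell/q_i}$, so $\mathcal O(\ell)$ is a line bundle. A global section is a family of elements of the $(S_{x_i})_\ell$ that agree on overlaps, that is, a regular function of degree $\ell$ on $V\setminus0$. It extends to a polynomial, so $H^0(X,\mathcal O(\ell))=S_\ell$.

Injectivity into $\mathbb P^m$ is a statement about equality up to a scalar, which is awkward to express by few equations. On the affine cone we ask for exact equality instead, and the scalar ambiguity shrinks to a finite group. For $t\in\mathbb C^*$ let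
\[
\Gamma_t=\{(p,t\cdot p):p\in V\}\subset V\times V
\]
be the graph of the action of $t$, a linear subspace of dimension $n+1$.

\begin{lemma}\label{lem:arrangement}
Let $\varphi\colon X\to\mathbb P^m$ be an injective morphism. There are an integer $\ell=kL$ with $k\ge1$ and polynomials $h=(h_0,\dots,h_m)$ in $S_\ell$ with no common zero on $V\setminus0$ such that $\varphi\circ\pi=[h_0:\dots:h_m]$. The tuple $h$ is determined by $\varphi$ up to a nonzero scalar, and
\[
Z:=\{(p,p')\in V\times V:h(p)=h(p')\}=\bigcup_{t\in\mu_\ell}\Gamma_t .
\]
\end{lemma}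

\begin{proof}
The variety $V\setminus0$ is smooth and $\{0\}$ has codimension at least $2$, so $\operatorname{Pic}(V\setminus0)=\operatorname{Cl}(V\setminus0)=\operatorname{Cl}(V)=0$. Hence $(\varphi\pi)^*\mathcal O(1)$ is trivial, and $\varphi\pi=[h_0:\dots:h_m]$ with regular functions $h_i$ on $V\setminus0$ without common zero. The $h_i$ extend to polynomials. A second such tuple equals $uh$ with $u$ regular and nowhere zero on $V\setminus0$. Then $u$ and $u^{-1}$ are polynomials, so $u$ is constant.

Since $\varphi\pi$ is constant on orbits, $h(t\cdot p)=c(t,p)h(p)$ for a nowhere vanishing function $c$ on $\mathbb C^*\times(V\setminus0)$. It is regular, since it equals $h_i(t\cdot p)/h_i(p)$ where $h_i(p)\ne0$. Both $c$ and $c^{-1}$ extend to $\mathbb C^*\times V$, so $c$ is a unit of $\mathbb C[t^{\pm1},v_0,\dots,v_n]$, that is, $c=\alpha t^\ell$ with $\alpha\in\mathbb C^*$ and $\ell\in\mathbb Z$. From $c(1,p)=1$ we get $\alpha=1$, so all $h_i$ lie in $S_\ell$. If $\ell\le0$, the $h_i$ are constant and so is $\varphi$, which is impossible since $X$ has more than one point. Thus $\ell>0$ and $h(0)=0$.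 The $i$-th coordinate vector $e_i$ is fixed by every $t\in\mu_{q_i}$, so $h(e_i)=t^\ell h(e_i)$ with $h(e_i)\ne0$. Hence $\mu_{q_i}\subset\mu_\ell$, that is, $q_i\mid\ell$ for all $i$, and $L\mid\ell$.

For $t\in\mu_\ell$ we have $h(t\cdot p)=h(p)$, so $\Gamma_t\subset Z$. Conversely, let $h(p)=h(p')$. If one of $p,p'$ is $0$, then $h(p)=h(p')=0$, so both are $0$ and $(p,p')\in\Gamma_1$. If both are nonzero, injectivity of $\varphi$ gives $p'=\tau\cdot p$ with $\tau\in\mathbb C^*$. Then $0\ne h(p)=h(p')=\tau^\ell h(p)$, so $\tau\in\mu_\ell$.
\end{proof}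

We call $\ell$ the \emph{degree} of $\varphi$. By the uniqueness of $h$ and the equality $H^0(X,\mathcal O(kL))=S_{kL}$, the number $\operatorname{injdim}(X,\mathcal O(kL))$ is the least $m$ for which an injection $X\to\mathbb P^m$ of degree $kL$ exists; linearly dependent $h_i$ can be replaced by a basis of their span, which only lowers $m$. The content of Lemma~\ref{lem:arrangement} for our purposes is this: \emph{$Z$ is the common zero set of the $N:=m+1$ polynomials $h_i(p)-h_i(p')$.} Counting codimension gives only $N\ge n+1$, the trivial bound $m\ge n$. A finer invariant is needed.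

\section{Counting equations with local cohomology}\label{sec:local}

Let $R=\mathbb C[z_1,\dots,z_M]$ and let $Y\subset\mathbb C^M$ be the common zero set of $f_1,\dots,f_N\in R$. The local cohomology $H^i_Y(R)$ is the cohomology of the \v Cech complex
\[
0\to R\to\bigoplus_iR_{f_i}\to\bigoplus_{i<j}R_{f_if_j}\to\dots\to R_{f_1\cdots f_N}\to0,
\]
placed in degrees $0,\dots,N$. It depends only on the radical of the ideal $(f_1,\dots,f_N)$, hence only on the set $Y$. We use four standard facts.
\begin{enumerate}
\item[(L1)] If $Y$ is the common zero set of $N$ polynomials, then $H^i_Y(R)=0$ for $i>N$, because the complex stops in degree $N$.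
\item[(L2)] $H^i_Y(R)=0$ for $i>M$ (Grothendieck vanishing).
\item[(L3)] $H^M_{\{0\}}(R)\ne0$. For $f_i=z_i$ this module is $R_{z_1\cdots z_M}$ modulo the images of the localizations that omit one variable, and the monomial $(z_1\cdots z_M)^{-1}$ is not in the sum of these images.
\item[(L4)] For closed $Y',Y''$ there is a long exact Mayer--Vietoris sequence
\[
\dots\to H^i_{Y'}(R)\oplus H^i_{Y''}(R)\to H^i_{Y'\cup Y''}(R)\to H^{i+1}_{Y'\cap Y''}(R)\to H^{i+1}_{Y'}(R)\oplus H^{i+1}_{Y''}(R)\to\cdots
\]
\end{enumerate}
By (L1), a nonzero $H^i_Z$ forces $N\ge i$.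

\begin{example}\label{ex:planes}
Let $X=\mathbb P^1$ and $\ell=2$. Then $Z=\{p'=p\}\cup\{p'=-p\}$ is a union of two planes $Y',Y''$ in $\mathbb C^4$ that meet only in $0$. Each plane is cut out by two equations, so $H^4_{Y'}(R)=H^4_{Y''}(R)=0$. By (L4), $H^3_Z(R)$ surjects onto $H^4_{\{0\}}(R)\ne0$. So $Z$ has codimension $2$ but needs three equations, and $m\ge2$.
\end{example}

The example used only that $Z\setminus0$ falls into two disjoint closed pieces, and that neither piece has local cohomology in the top degree.

\begin{lemma}\label{lem:disconnected}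
Let $Y=Y'\cup Y''\subset\mathbb C^M$, where $Y'$ and $Y''$ are nonempty finite unions of positive-dimensional linear subspaces and $Y'\cap Y''=\{0\}$. Then $H^{M-1}_Y(R)\ne0$.
\end{lemma}

\begin{proof}
We first show that $H^M_U(R)=0$ for every nonempty finite union $U$ of positive-dimensional linear subspaces, by induction on their number. A single such subspace is cut out by fewer than $M$ linear forms, so (L1) applies. If $U=U'\cup\Lambda$ with $\Lambda$ a subspace and $U'$ a union of fewer subspaces, then (L4) gives an exact sequence
\[
H^M_{U'}(R)\oplus H^M_\Lambda(R)\to H^M_U(R)\to H^{M+1}_{U'\cap\Lambda}(R),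
\]
whose outer terms vanish by induction and (L2). Now (L4) for $Y',Y''$ gives the exact sequence
\[
H^{M-1}_Y(R)\to H^M_{\{0\}}(R)\to H^M_{Y'}(R)\oplus H^M_{Y''}(R)=0,
\]
and the middle term is nonzero by (L3).
\end{proof}

Two graphs $\Gamma_t$ and $\Gamma_{t'}$ share a nonzero point exactly when $t^{-1}t'$ fixes a nonzero vector of $V$. All such elements lie in $\mu_L$, so in degree $kL$ with $k\ge2$ the arrangement splits.

\begin{proof}[Proof of Theorem~\ref{thm:general}(i)]
The first assertion is part of Lemma~\ref{lem:arrangement}. Let $\ell=kL$ with $k\ge2$, and put $Y'=\bigcup_{t\in\mu_L}\Gamma_t$ and $Y''=\bigcup_{t\in\mu_\ell\setminus\mu_L}\Gamma_t$. Both unions are nonempty because $k\ge2$, and $Z=Y'\cup Y''$. Let $(p,p')\in\Gamma_t\cap\Gamma_{t'}$ with $t\in\mu_L$ and $t'\notin\mu_L$. Then $p=u\cdot p$ with $u=t^{-1}t'\notin\mu_L$. If $p_i\ne0$ for some $i$, then $u^{q_i}=1$ and so $u\in\mu_L$, a contradiction. Hence $p=p'=0$ and $Y'\cap Y''=\{0\}$. Lemma~\ref{lem:disconnected} with $M=2n+2$ and (L1) give $m+1\ge2n+1$.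
\end{proof}

For $X=\mathbb P^{r-1}$ we have $L=1$, and Theorem~\ref{thm:general}(i) is the lower bound in \eqref{eq:known}. The remaining degree $\ell=L$ is the one in which small injections occur, and it needs one more tool. If $Y_1$ needs $N_1$ equations and $Y_2$ needs $N_2$, then $N_1+N_2$ equations suffice for $Y_1\times Y_2$, but this gives no lower bound. Nonvanishing of local cohomology, in contrast, passes to products.

\begin{lemma}[K\"unneth formula]\label{lem:kunneth}
Let $R_1,R_2$ be polynomial rings over $\mathbb C$ and let $Y_1\subset\operatorname{Spec}R_1$, $Y_2\subset\operatorname{Spec}R_2$ be closed. Then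
\[
H^k_{Y_1\times Y_2}(R_1\otimes_{\mathbb C}R_2)\cong\bigoplus_{i+j=k}H^i_{Y_1}(R_1)\otimes_{\mathbb C}H^j_{Y_2}(R_2).
\]
\end{lemma}

\begin{proof}
Let $Y_1$ be the zero set of $f_1,\dots,f_a\in R_1$ and $Y_2$ that of $g_1,\dots,g_b\in R_2$. Then $Y_1\times Y_2$ is the zero set of the $f_i\otimes1$ and $1\otimes g_j$. Since $(R_1)_f\otimes_{\mathbb C}(R_2)_g=(R_1\otimes_{\mathbb C}R_2)_{f\otimes g}$, the \v Cech complex of this list is the tensor product over $\mathbb C$ of the two \v Cech complexes. The claim is the K\"unneth formula for complexes of vector spaces.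
\end{proof}

\section{Product arrangements}\label{sec:product}

\subsection*{The case $\mathbb P(2,2,3,3)$}
Here $n=3$ and $L=6$. An injection into $\mathbb P^m$ of degree $6k$ with $k\ge2$ has $m\ge6$ by Theorem~\ref{thm:general}(i). In degree $6$, the set $Z\subset\mathbb C^8$ is the union of the six subspaces
\[
\Gamma_t=\{x'=t^2x,\ y'=t^3y\},\qquad t\in\mu_6 .
\]
Now $\Gamma_t$ and $\Gamma_{-t}$ share the plane $\{x'=t^2x,\ y=y'=0\}$, and for $\omega\in\mu_3$ the spaces $\Gamma_t$ and $\Gamma_{\omega t}$ share the plane $\{x=x'=0,\ y'=t^3y\}$. Since $-1$ and $\mu_3$ generate $\mu_6$, the arrangement cannot be split as in Lemma~\ref{lem:disconnected}. The conclusion of that lemma fails as well: it would give $N\ge7$, while \eqref{eq:P2233} uses six polynomials.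

What survives is a product structure. The map $\mu_6\to\mu_3\times\mu_2$, $t\mapsto(t^2,t^3)$, is injective because $t=t^3/t^2$, hence bijective. The two multipliers therefore vary independently, and $Z=Y_1\times Y_2$ with
\[
Y_1=\bigcup_{\zeta\in\mu_3}\{x'=\zeta x\}\subset\mathbb C^4,\qquad Y_2=\{y'=y\}\cup\{y'=-y\}\subset\mathbb C^4 .
\]
These are the arrangements of $(\mathbb P^1,\mathcal O(3))$ and $(\mathbb P^1,\mathcal O(2))$: three planes and two planes meeting pairwise only in $0$. Lemma~\ref{lem:disconnected} gives $H^3_{Y_1}\ne0$ and $H^3_{Y_2}\ne0$, and Lemma~\ref{lem:kunneth} gives $H^6_Z\ne0$. So $N\ge6$ and $m\ge5$, whether or not the coordinates of the injection mix $x$ and $y$.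

\subsection*{Injections of projective space}
The upper bounds are assembled from the upper bound in \eqref{eq:known}. We include a short proof, which also covers $r=1$.

\begin{lemma}\label{lem:forms}
Let $a\ge2$ and $r\ge1$. The $2r-1$ forms
\[
f_k=\sum_{\substack{0\le u\le v\le r-1\\ u+v=k}}x_u^{a-1}x_v,\qquad k=0,\dots,2r-2,
\]
of degree $a$ define an injective morphism $\mathbb P^{r-1}\to\mathbb P^{2r-2}$.
\end{lemma}

\begin{proof}
Let $x\ne0$ and let $i$ be the least index with $x_i\ne0$. As $a\ge2$, the term $x_u^{a-1}x_v$ vanishes at $x$ whenever $u<i$. Hence $f_k(x)=0$ for $k<2i$ and $f_{2i}(x)=x_i^a\ne0$. So the forms have no common zero on $\mathbb P^{r-1}$, and $i$ can be read off from the image of $x$. Suppose $x$ and $x'$ have the same image. They have the same $i$, and after scaling $x_i=x_i'=1$. Then $f_{2i}(x)=f_{2i}(x')=1$, so $f_k(x)=f_k(x')$ for all $k$. For $j>i$,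
\[
f_{i+j}(x)=x_j+\sum_{\substack{i<u\le v<j\\ u+v=i+j}}x_u^{a-1}x_v ,
\]
and the same formula holds for $x'$. Induction on $j$ gives $x_j=x_j'$.
\end{proof}

\subsection*{Several blocks}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Write $V=\mathbb C^{r_1}\times\dots\times\mathbb C^{r_p}\times\mathbb C^c$ with points $(x,z)=(x_1,\dots,x_p,z)$, so that $t\cdot(x,z)=(t^{q_1}x_1,\dots,t^{q_p}x_p,t^Az)$. The assumption on $p$ and $c$ gives $n\ge1$.

\emph{Arithmetic of the weights.} First, $L=A$. Every weight divides $A$. If $c\ge1$, then $A$ is itself a weight. If $c=0$, then $p\ge2$ and each $a_j$ divides $q_i$ for $i\ne j$, so $a_j\mid L$ for all $j$, and $A\mid L$ by pairwise coprimality. Second, the homomorphism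
\[
\theta\colon\mu_A\to\prod_{i=1}^p\mu_{a_i},\qquad t\mapsto(t^{q_1},\dots,t^{q_p}),
\]
is bijective. It is well defined since $a_iq_i=A$. A prime dividing all $q_i$ would divide $A$, hence some $a_j$, contradicting $\gcd(a_j,q_j)=1$. So $\gcd(q_1,\dots,q_p)=1$ and $\theta$ is injective. Both groups have order $A$.

\emph{Upper bound.} Let $F_i$ be the $(2r_i-1)$-tuple of forms of degree $a_i$ from Lemma~\ref{lem:forms}, and let $F(x,z)=(F_1(x_1),\dots,F_p(x_p),z)$. All entries have weighted degree $A$, they vanish simultaneously only at $0$, and their number is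
\begin{equation}\label{eq:count}
\sum_i(2r_i-1)+c=2(n+1-c)-p+c=2(n+1)-c-p .
\end{equation}
So $F$ defines a morphism $X\to\mathbb P^{2n+1-c-p}$. Let $F(x',z')=\lambda F(x,z)$ with both points nonzero and $\lambda\in\mathbb C^*$. Replacing $(x,z)$ by $\tau\cdot(x,z)$ with $\tau^A=\lambda$, we may assume $\lambda=1$. Then $z'=z$ and $F_i(x_i')=F_i(x_i)$ for all $i$. If $x_i=0$, then $F_i(x_i')=0$ and $x_i'=0$; put $\zeta_i=1$. Otherwise $F_i(x_i)\ne0$, so $x_i'\ne0$, and injectivity on $\mathbb P^{r_i-1}$ gives $x_i'=\zeta_ix_i$. From $F_i(x_i)=\zeta_i^{a_i}F_i(x_i)$ we get $\zeta_i\in\mu_{a_i}$. Choose $t\in\mu_A$ with $\theta(t)=(\zeta_1,\dots,\zeta_p)$. As $t^A=1$, we have $(x',z')=t\cdot(x,z)$, so both points have the same image in $X$.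

\emph{Lower bound.} Let $X\to\mathbb P^m$ be an injection of degree $kA$. If $k\ge2$, then $m\ge2n\ge2n+1-c-p$ by Theorem~\ref{thm:general}(i). Let $k=1$. Elements of $\mu_A$ act trivially on $z$, and $\theta$ is surjective, so after reordering the coordinates of $V\times V$,
\[
Z=Y_1\times\dots\times Y_p\times D,\qquad Y_i=\bigcup_{\zeta\in\mu_{a_i}}\{x_i'=\zeta x_i\}\subset\mathbb C^{2r_i},\qquad D=\{z'=z\}\subset\mathbb C^{2c}.
\]
The set $Y_i$ is a union of $a_i\ge2$ subspaces of dimension $r_i\ge1$, any two of which meet only in $0$. Lemma~\ref{lem:disconnected}, applied to one subspace and the union of the others, gives $H^{2r_i-1}_{Y_i}(\mathbb C[x_i,x_i'])\ne0$. If $c\ge1$, then in the coordinates $u=z'-z$ and $z$ we have $D=\{0\}\times\mathbb C^c$, and Lemma~\ref{lem:kunneth} shows that $H^c_D(\mathbb C[z,z'])$ contains $H^c_{\{0\}}(\mathbb C[u])\otimes_{\mathbb C}\mathbb C[z]\ne0$; if $c=0$, the factor $D$ is absent. A tensor product of nonzero vector spaces is nonzero, so Lemma~\ref{lem:kunneth} gives $H^i_Z(\mathbb C[V\times V])\ne0$ for $i=\sum_j(2r_j-1)+c$. By (L1) and \eqref{eq:count}, $m+1\ge2(n+1)-c-p$.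
\end{proof}

The two bounds agree because they agree factor by factor: $Y_i$ is cut out by $2r_i-1$ equations and has local cohomology in degree $2r_i-1$, and $D$ is cut out by $c$ equations and has local cohomology in degree $c$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Theorem~\ref{thm:family} with $p=2$, $c=0$, $a_1=e$, $a_2=d$, $r_1=r$, $r_2=s$, so that $q_1=d$, $q_2=e$ and $A=L=de$. It gives $\operatorname{injdim}(X)=2n-1$. The injection $F$ constructed in its proof has degree $de$, so $\operatorname{injdim}(X,\mathcal O(de))=2n-1$. By Theorem~\ref{thm:general}(i), every injection has degree $kde$ with $k\ge1$, and $\operatorname{injdim}(X,\mathcal O(kde))\ge2n$ for $k\ge2$. Therefore an injection $X\to\mathbb P^{2n-1}$ has degree $de$. Its coordinates are linearly independent, since otherwise $X$ would inject into a hyperplane $\mathbb P^{2n-2}$, so they span a linear subsystem of $|\mathcal O(de)|$.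

By \eqref{eq:generic} it remains to show that $\mathcal O(kde)$ is very ample for $k\ge1$. Let $x^\alpha y^\beta$ be a monomial of degree $jde$, so $|\alpha|d+|\beta|e=jde$. Since $\gcd(d,e)=1$, we have $|\alpha|=ue$ and $|\beta|=vd$ with $u+v=j$. The monomial is thus a product of $u$ monomials of degree $e$ in $x$ and $v$ monomials of degree $d$ in $y$, each of weighted degree $de$. Grouping these factors $k$ at a time, we see that the subring $\bigoplus_jS_{jkde}$ is generated by $S_{kde}$. Its $\operatorname{Proj}$ is $X$, so $S_{kde}=H^0(X,\mathcal O(kde))$ defines a closed embedding of $X$.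
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hypotheses}
Coprimality of $d$ and $e$ makes $\theta$ bijective and hence $Z$ a product. It is a normalization, because dividing all weights by a common factor does not change $\operatorname{Proj}S$. The condition $d,e\ge2$ ensures that each factor of $Z$ has at least two components, and it cannot be dropped: for $d=1$ one factor is a diagonal, and Theorem~\ref{thm:family} with $p=1$, $a_1=e$, $c=s$ gives $\operatorname{injdim}\mathbb P(1^r,e^s)=2n-s$, which is less than $2n-1$ for $s\ge2$. The value $2n-1$ does not require $r,s\ge2$, since Theorem~\ref{thm:family} allows $r_i=1$. The assumption on $p$ and $c$ in Theorem~\ref{thm:family} excludes $p=1$, $c=0$, where $X=\mathbb P^{r_1-1}$ and $L=1\ne A$.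
\end{remark}

\section{Arbitrary weights}\label{sec:general}

For general weights the arrangement in degree $L$ is neither disconnected nor a product of the arrangements of its blocks. For $\mathbb P(1,2,2,3,3)$, the map $\mu_6\to\mu_6\times\mu_3\times\mu_2$, $t\mapsto(t,t^2,t^3)$, is not surjective: the coordinate of weight $1$ couples the two multipliers. We therefore replace local cohomology by the singular cohomology of the complement of $Z$. It also vanishes in high degrees when there are few equations, and for a subspace arrangement it is determined by combinatorial data.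

\subsection*{Topological tools}

\begin{lemma}\label{lem:stein}
Let $B\subset\mathbb C^E$ be an open ball and let $Y$ be the common zero set of $N$ polynomials $f_1,\dots,f_N$ on $\mathbb C^E$. Then $H^i(B\setminus Y;\mathbb Q)=0$ for $i\ge E+N$.
\end{lemma}

\begin{proof}
The set $B\setminus Y$ is the union of the open sets $U_j=B\cap\{f_j\ne0\}$. A nonempty intersection of some of them has the form $B\cap\{f\ne0\}$, with $f$ a product of some $f_j$. It is isomorphic to the closed submanifold $\{(b,\sigma):\sigma f(b)=1\}$ of the convex open set $B\times\mathbb C$, so it is a Stein manifold of dimension $E$. By the Andreotti--Frankel theorem, a Stein manifold of complex dimension $E$ has no rational cohomology in degrees above $E$.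

We show by induction on $N$ that a union $U$ of $N$ open sets $U_j$, all of whose intersections have no cohomology above degree $E$, has none in degrees $i\ge E+N$. The case $N=1$ is the hypothesis. Let $U'=U_1\cup\dots\cup U_{N-1}$. Both $U'$ and $U'\cap U_N=\bigcup_{j<N}(U_j\cap U_N)$ are unions of $N-1$ sets with the same property. So for $i\ge E+N$ the outer terms of the Mayer--Vietoris sequence $H^{i-1}(U'\cap U_N)\to H^i(U)\to H^i(U')\oplus H^i(U_N)$ vanish.
\end{proof}

The \emph{order complex} $\Delta(P)$ of a finite poset $P$ is the simplicial complex whose vertices are the elements of $P$ and whose simplices are the chains. If $P$ has a greatest element, $\Delta(P)$ is a cone and hence contractible. Let $\mathcal A$ be a finite set of proper linear subspaces of $\mathbb C^E$ with complement $\mathcal M$. A \emph{flat} is an intersection of members of $\mathcal A$. Flats are ordered by reverse inclusion, with least element $\hat0=\mathbb C^E$, and $(\hat0,x)$ denotes the poset of flats strictly between $\hat0$ and $x$. The Goresky--MacPherson formula \cite[Part III, Theorem A]{GM} states that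
\begin{equation}\label{eq:GM}
\widetilde H^i(\mathcal M;\mathbb Z)\cong\bigoplus_{x\ne\hat0}\widetilde H_{\operatorname{codim}_{\mathbb R}x-2-i}\big(\Delta(\hat0,x);\mathbb Z\big),
\end{equation}
where the empty complex has $\widetilde H_{-1}=\mathbb Z$. As a complex algebraic variety, $\mathcal M$ has finitely generated homology, so \eqref{eq:GM} holds over $\mathbb Q$ after tensoring.

For the two planes of Example~\ref{ex:planes}, the interval $(\hat0,0)$ consists of two incomparable elements, so $\widetilde H_0\ne0$ and \eqref{eq:GM} gives $H^6(\mathcal M;\mathbb Q)\ne0$. Indeed $\mathcal M\cong(\mathbb C^2\setminus0)^2\simeq S^3\times S^3$. Lemma~\ref{lem:stein} then yields $6<4+N$, the same bound $N\ge3$ as before. In general, homology of $\Delta(\hat0,0)$ in a low degree $j$ forces many equations, and disconnectedness is the case $j=0$.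

\subsection*{The local arrangement}
Fix $J$, $g$, $w$ as in Theorem~\ref{thm:general}(ii), and let $W=\{0,\dots,n\}\setminus J\ne\emptyset$ and $G=\mu_g$. In both cases $g\mid L$ and $J=\{i:g\mid q_i\}$; for $J=\emptyset$ this holds because every weight divides $L$ and none equals $L$. Let $\varphi\colon X\to\mathbb P^m$ be injective, with $h$, $Z$, $N=m+1$ as in Section~\ref{sec:arrangement}. If the degree is $kL$ with $k\ge2$, then $m\ge2n\ge2n+1-|J|-w$ by part (i), as $w\ge1$. So we assume from now on that the degree is $L$.

We study $Z$ near a point $(p,p)$, where $p\in V$ has $p_i\ne0$ exactly for $i\in J$; thus $p=0$ if $J=\emptyset$. The stabilizer of $p$ in $\mu_L$ is $G$. For $J\ne\emptyset$ this is where $g=\gcd(q_j:j\in J)$ is used: $t^{q_j}=1$ for all $j\in J$ if and only if $t^g=1$. So the graphs through $(p,p)$ are the $\Gamma_t$ with $t\in G$. Elements of $G$ act trivially on the coordinates in $J$, so all these graphs contain the $|J|$-dimensional space of pairs $(a,a)$ with $a$ supported on $J$. To use \eqref{eq:GM} for the flat $0$ we remove these common directions by passing to the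 slice
\[
T=\{(a,b)\in V\times V:a_i=p_i\text{ for all }i\in J\},\qquad E:=\dim T=2(n+1)-|J|=|J|+2|W|.
\]
Identify $T$ with $\mathbb C^E$ by the coordinates $(\beta,a_W,b_W)$, where $\beta=b_J-p_J$, so that $(p,p)$ is the origin. For $t\in G$,
\[
\Gamma_t\cap T=\Lambda_t:=\{\beta=0,\ b_W=t\cdot a_W\},
\]
a linear subspace of dimension $|W|<E$. Let $B\subset T$ be an open ball of radius $\rho$ about the origin, small enough to miss the finitely many closed sets $\Gamma_t$ with $t\in\mu_L\setminus G$. Then $Z\cap B=B\cap\bigcup_{t\in G}\Lambda_t$. The map $v\mapsto v/(\rho-|v|)$ is a homeomorphism $B\to\mathbb C^E$ that preserves rays, so $B\setminus Z$ is homeomorphic to the complement $\mathcal M$ of the arrangement $\{\Lambda_t:t\in G\}$. The $N$ equations of $Z$ restrict to $T$, and Lemma~\ref{lem:stein} gives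
\begin{equation}\label{eq:vanishing}
H^i(\mathcal M;\mathbb Q)=0\qquad\text{for }i\ge E+N .
\end{equation}

\subsection*{Flats and cosets}
A flat is remembered by the set of $t\in G$ whose $\Lambda_t$ contains it, and this set turns out to be a coset. For $i\in W$ let $H_i=\{t\in G:t^{q_i}=1\}=\mu_{\gcd(g,q_i)}$. This is a \emph{proper} subgroup of $G$, because $g\nmid q_i$ for $i\notin J$. Let
\[
\mathcal K=\Big\{\bigcap_{i\in\Sigma}H_i:\emptyset\ne\Sigma\subset W\Big\},\qquad\mathcal C=\{tK:t\in G,\ K\in\mathcal K\},
\]
with $\mathcal C$ ordered by inclusion. The family $\mathcal K$ consists of proper subgroups and is closed under intersection.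

\begin{lemma}\label{lem:poset}
The subspace $0$ is a flat of $\{\Lambda_t:t\in G\}$, and the posets $(\hat0,0)$ and $\mathcal C$ are isomorphic.
\end{lemma}

\begin{proof}
Let $\emptyset\ne\Theta\subset G$ and $t_0\in\Theta$. A point of $\bigcap_{t\in\Theta}\Lambda_t$ satisfies $b_i=t^{q_i}a_i$ for all $t\in\Theta$ and $i\in W$. So $a_i$ is free if $t^{q_i}=t_0^{q_i}$ for all $t\in\Theta$, and $a_i=0$ otherwise. That is,
\begin{equation}\label{eq:flat}
\bigcap_{t\in\Theta}\Lambda_t=\{\beta=0,\ a_i=0\text{ for }i\in W\setminus\Sigma,\ b_W=t_0\cdot a_W\},\qquad\Sigma=\{i\in W:t_0^{-1}\Theta\subset H_i\}.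
\end{equation}
This flat has dimension $|\Sigma|$. For $\Theta=G$ we get $\Sigma=\emptyset$, because the $H_i$ are proper, so $0$ is a flat.

For a flat $x\ne\hat0$ let $C(x)=\{t\in G:x\subset\Lambda_t\}$. If $x$ is given by \eqref{eq:flat}, then $\Theta\subset C(x)$, so $x=\bigcap_{t\in C(x)}\Lambda_t$. It follows that $x\supset y$ if and only if $C(x)\subset C(y)$. So $C$ is injective, and it preserves and reflects the order. If moreover $x\ne0$, then $\Sigma\ne\emptyset$, and $x\subset\Lambda_t$ if and only if $t^{q_i}=t_0^{q_i}$ for all $i\in\Sigma$. Hence $C(x)=t_0\bigcap_{i\in\Sigma}H_i\in\mathcal C$. Conversely, let $K=\bigcap_{i\in\Sigma_0}H_i\in\mathcal K$ and $t_0\in G$, and take $\Theta=t_0K$ in \eqref{eq:flat}. Then $\Sigma=\{i:K\subset H_i\}\supset\Sigma_0\ne\emptyset$, so the flat $x$ is nonzero. From $K\subset\bigcap_{i\in\Sigma}H_i\subset\bigcap_{i\in\Sigma_0}H_i=K$ we get $C(x)=t_0K$. Thus $C$ maps $(\hat0,0)$ onto $\mathcal C$.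
\end{proof}

Suppose $\widetilde H_j(\Delta(\mathcal C);\mathbb Q)\ne0$. The flats in $(\hat0,0)$ have dimensions between $1$ and $|W|$, so $j\le|W|-1$ and $2E-2-j>0$. The summand $x=0$ of \eqref{eq:GM}, where $\operatorname{codim}_{\mathbb R}x=2E$, gives $H^{2E-2-j}(\mathcal M;\mathbb Q)\ne0$. By \eqref{eq:vanishing}, $2E-2-j\le E+N-1$. Therefore
\begin{equation}\label{eq:star}
\widetilde H_j(\Delta(\mathcal C);\mathbb Q)\ne0\quad\Longrightarrow\quad m=N-1\ge E-2-j=2n-|J|-j .
\end{equation}

\begin{example}\label{ex:mu6}
Let $X$ be $\mathbb P(2,2,3,3)$ or $\mathbb P(1,2,2,3,3)$, with $J=\emptyset$ and $G=\mu_6$. In both cases $\mathcal K=\{\mu_1,\mu_2,\mu_3\}$ and $w=2$. The poset $\mathcal C$ consists of six singletons, three cosets of $\mu_2$ and two cosets of $\mu_3$, and each singleton lies in one coset of each kind. So $\Delta(\mathcal C)$ is the connected graph with $11$ vertices and $12$ edges in Figure~\ref{fig:cosets}, and $H_1$ has rank $12-11+1=2$. By \eqref{eq:star} with $j=1$, an injection of degree $6$ has $m\ge2n-1$. With part (i), this gives $\operatorname{injdim}\mathbb P(1,2,2,3,3)\ge7$.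
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\node (E) at (-3,0) {$\{0,2,4\}$};
\node (O) at (3,0) {$\{1,3,5\}$};
\node (A) at (0,1.2) {$\{0,3\}$};
\node (B) at (0,0) {$\{1,4\}$};
\node (C) at (0,-1.2) {$\{2,5\}$};
\node (s0) at (-1.5,0.75) {$\{0\}$};
\node (s4) at (-1.5,0) {$\{4\}$};
\node (s2) at (-1.5,-0.75) {$\{2\}$};
\node (s3) at (1.5,0.75) {$\{3\}$};
\node (s1) at (1.5,0) {$\{1\}$};
\node (s5) at (1.5,-0.75) {$\{5\}$};
\draw (E)--(s0)--(A)--(s3)--(O);
\draw (E)--(s4)--(B)--(s1)--(O);
\draw (E)--(s2)--(C)--(s5)--(O);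
\end{tikzpicture}
\caption{The order complex of the poset of cosets of $\mu_1,\mu_2,\mu_3$ in $\mu_6$, written additively as $\mathbb Z/6$. Edges are inclusions. The graph is homotopy equivalent to a wedge of two circles, and translation by $1$ fixes no vertex and no edge.}
\label{fig:cosets}
\end{figure}

\subsection*{Homology of the coset poset}
In general we do not compute the homology of $\Delta(\mathcal C)$. By \eqref{eq:star} it is enough to know that the reduced homology is nonzero in some degree and zero in all degrees $j\ge w$.

\begin{lemma}\label{lem:homology}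
There is a $j$ with $0\le j\le w-1$ and $\widetilde H_j(\Delta(\mathcal C);\mathbb Q)\ne0$.
\end{lemma}

\begin{proof}
\emph{Vanishing in degrees $j\ge w$.} Since $\mu_a\subset\mu_b$ if and only if $a\mid b$, there are exactly $w$ maximal groups among the $H_i=\mu_{\gcd(g,q_i)}$. Every member of $\mathcal K$ lies in one of them, so they are the maximal members of $\mathcal K$. An inclusion $tK\subset t'K'$ implies $K\subset K'$, so the maximal elements of $\mathcal C$ are the cosets of these $w$ groups. The top element of a chain lies in a maximal element $Q$, so $\Delta(\mathcal C)$ is the union of the subcomplexes $\Delta(\mathcal C_{\le Q})$ with $Q$ maximal.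

Let $Q_1,\dots,Q_l$ be maximal, $Q_\nu$ a coset of $K_\nu$. If $Q_1\cap\dots\cap Q_l$ contains an element $t$, it equals $t(K_1\cap\dots\cap K_l)\in\mathcal C$. Then $\bigcap_\nu\mathcal C_{\le Q_\nu}=\mathcal C_{\le Q_1\cap\dots\cap Q_l}$ has a greatest element, and the intersection of the subcomplexes is contractible. If $Q_1\cap\dots\cap Q_l=\emptyset$, no coset lies in all $Q_\nu$, and the intersection of the subcomplexes is empty. The nerve lemma states that a finite simplicial complex covered by subcomplexes, all of whose nonempty intersections are contractible, is homotopy equivalent to the nerve of the cover, whose simplices are the sets of subcomplexes with nonempty intersection. Distinct cosets of one group are disjoint, so a simplex of the nerve has at most $w$ vertices. The nerve thus has dimension at most $w-1$.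

\emph{Nonvanishing.} The complex $\Delta(\mathcal C)$ is nonempty because $W\ne\emptyset$. Let $\gamma$ be a generator of $G$, acting on $\mathcal C$ by translation, which is an order automorphism. If $\gamma$ mapped a chain to itself, it would fix each element $tK$ of the chain. Then $\gamma\in K$, so $K=G$, whereas all members of $\mathcal K$ are proper. This step uses that $G$ is cyclic. We now apply the Lefschetz fixed point theorem in its simplicial form. The group $C_i(\Delta(\mathcal C);\mathbb Q)$ has as basis the chains with $i+1$ elements, and $\gamma$ permutes this basis without fixed element, so its trace on $C_i$ is $0$. The alternating sum of the traces of a chain map on a finite complex of finite-dimensional vector spaces equals the alternating sum of the traces on homology. So $\sum_i(-1)^i\operatorname{tr}\big(\gamma\mid H_i(\Delta(\mathcal C);\mathbb Q)\big)=0$. If all reduced rational homology vanished, only $H_0=\mathbb Q$ would contribute, with trivial action, and the sum would be $1$.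
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(ii)]
Injections of degree $kL$ with $k\ge2$ were treated above. For degree $L$, Lemma~\ref{lem:homology} and \eqref{eq:star} give $m\ge2n-|J|-j\ge2n+1-|J|-w$.
\end{proof}

\begin{remark}[Sharpness]\label{rem:sharp}
The bound is attained on the family of Theorem~\ref{thm:family}. For $i\ne j$ we have $q_i\nmid q_j$, because $a_j\mid q_i$ while $\gcd(a_j,q_j)=1$ and $a_j\ge2$. Let $J$ be the set of the $c$ indices of weight $A$, and let $g=A=L$. Since $q_i<A$, the pair $(J,g)$ is admissible both for $c=0$ and for $c\ge1$. The set $\{\gcd(A,q_i)\}=\{q_1,\dots,q_p\}$ has $w=p$ maximal elements, so the bound is $2n+1-c-p$.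
\end{remark}

\begin{remark}[The choice of $J$]\label{rem:J}
The condition $J=\{i:g\mid q_i\}$ makes the groups $H_i$ proper. Without it, all $\Lambda_t$ share a line and $0$ is not a flat. For $\mathbb P^n$, with all weights $1$, no pair $(J,g)$ is admissible, in accordance with $\operatorname{injdim}\mathbb P^n=n$. For $\mathbb P(d^r,e^s)$ with coprime $d,e\ge2$, the set $J$ of indices of weight $d$, with $g=d$ and $w=1$, gives the bound $2n-r$, and symmetrically one obtains $2n-s$. When $r,s\ge2$ these bounds fall short of $2n-1$, which comes from $J=\emptyset$, that is, from the vertex of the cone.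
\end{remark}

\begin{thebibliography}{9}

\bibitem{GM}
Goresky and MacPherson, \emph{Stratified Morse Theory}.

\bibitem{Gorlach}
Paul G\"orlach, \emph{Injection dimensions of projective varieties}, arXiv:1905.11306 (2019).

\end{thebibliography}
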